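\title{Every countable subgroup of $\mathbb{R}_+^\times$ is the fundamental group of a simple AF algebra}

\begin{abstract}
The fundamental group of a simple unital $C^*$-algebra $A$ with unique trace is the set of traces of those projections in matrix algebras over $A$ whose corners are isomorphic to $A$. We show that every countable subgroup $G$ of $\mathbb{R}_+^\times$ is the fundamental group of a unital simple AF algebra with unique trace, hence of a separable nuclear one. This answers a question of Nawata and Watatani. The $K_0$-group is a countable torsion-free abelian group with endomorphism ring $\mathbb{Z}[G]$, built by Corner's method and ordered by a $G$-equivariant homomorphism to $\mathbb{R}$. We also show that the groups realized by AF algebras whose trace is injective on $K_0$ are exactly the groups of positive units of countable unital subrings of $\mathbb{R}$. The group generated by $9$ is not of this kind, and we realize it with a $K_0$-group of rank $2$.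
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $A$ be a simple unital $C^*$-algebra with a unique trace, by which we always mean a unique tracial state $\tau$, and let $\mathrm{Tr}$ be the unnormalized trace on $M_n(\mathbb{C})$. For a nonzero projection $q\in M_n(A)$, the number $(\tau\otimes\mathrm{Tr})(q)$ measures the size of the corner $qM_n(A)q$ relative to $A$: the algebra $A$ has size $1$, and $M_n(A)$ has size $n$. The \emph{fundamental group} of $A$ records the sizes at which $A$ reproduces itself:
\[
\mathcal{F}(A)=\bigl\{(\tau\otimes\mathrm{Tr})(q):\ n\ge1,\ q\in M_n(A)\text{ a nonzero projection},\ qM_n(A)q\cong A\bigr\}.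
\]
It is a subgroup of the multiplicative group $\mathbb{R}_+^\times$ of positive real numbers. If $A=M_m(\mathbb{C})$, a corner isomorphic to $A$ is cut out by a projection of rank $m$, whose size is $1$, so $\mathcal{F}(A)=\{1\}$. If $A=\bigotimes_{i=1}^\infty M_2(\mathbb{C})$, then $M_2(A)\cong A$ and $2\in\mathcal{F}(A)$.

Which groups occur? By \cite{NW}, every countable subgroup of $\mathbb{R}_+^\times$ is $\mathcal{F}(A)$ for some separable simple unital $C^*$-algebra $A$ with unique trace; the algebras obtained in that way are nonnuclear. Nawata and Watatani write in \cite{NW} that they do not know whether every countable subgroup of $\mathbb{R}_+^\times$ is the fundamental group of a separable unital simple \emph{nuclear} $C^*$-algebra with unique trace. The answer is yes, and the algebra can be taken AF.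

\begin{theorem}\label{thm:main}
For a subgroup $G$ of $\mathbb{R}_+^\times$ the following are equivalent.
\begin{enumerate}
\item[(i)] $G$ is countable.
\item[(ii)] $G=\mathcal{F}(A)$ for some separable unital simple $C^*$-algebra $A$ with unique trace.
\item[(iii)] $G=\mathcal{F}(A)$ for some infinite-dimensional unital simple AF algebra $A$ with unique trace. Such an $A$ is separable and nuclear.
\end{enumerate}
\end{theorem}

The implication (ii)$\Rightarrow$(i) shows that the result is optimal among separable algebras. The next two theorems involve the ordered group $(K_0(A),K_0(A)^+)$ and the homomorphism $\tau_*\colon K_0(A)\to\mathbb{R}$ induced by the trace, which are recalled in Section~\ref{sec:AF}.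

\begin{theorem}\label{thm:many}
Let $G$ be a countable subgroup of $\mathbb{R}_+^\times$. There are $2^{\aleph_0}$ pairwise not stably isomorphic infinite-dimensional unital simple AF algebras $A$ with unique trace and $\mathcal{F}(A)=G$, all with the same abelian group $K_0(A)$. They can be chosen so that every order automorphism of $K_0(A)$ is given by exactly one element of $G$, that is, $\varphi\mapsto\tau_*(\varphi([1_A]))$ is a bijection from the group of order automorphisms of $K_0(A)$ onto $G$. In particular, the only automorphism of $(K_0(A),K_0(A)^+,[1_A])$ is the identity.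
\end{theorem}

Elements of $\ker\tau_*$ are called \emph{infinitesimals}. A \emph{unital subring} of $\mathbb{R}$ is a subring containing $1$.

\begin{theorem}\label{thm:inj}
A subgroup $G$ of $\mathbb{R}_+^\times$ equals $\mathcal{F}(A)$ for some unital simple AF algebra $A$ with unique trace $\tau$ and injective $\tau_*\colon K_0(A)\to\mathbb{R}$ if and only if $G$ is the group of positive units of a countable unital subring of $\mathbb{R}$. The group $\langle 9\rangle=\{9^k:k\in\mathbb{Z}\}$ is not realized with $\tau_*$ injective. It is realized by a unital simple AF algebra with unique trace whose $K_0$-group has rank $2$.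
\end{theorem}

For AF algebras the question is one about abelian groups: given a countable torsion-free group $M$ and a homomorphism $\tau\colon M\to\mathbb{R}$ with dense range, find the factors by which automorphisms of $M$ can rescale $\tau$ (Section~\ref{sec:AF}). The first examples one writes down are subgroups $M\subset\mathbb{R}$. They give unit groups of rings and nothing else (Section~\ref{sec:inj}), and a ring in which $9$ is invertible also inverts $3$. From these examples one would guess that AF algebras are too special to realize every countable group. The guess overlooks $\ker\tau$. Section~\ref{sec:nine} shows by hand how one infinitesimal direction lets the factor $9$ through and blocks the factor $3$. For general $G$ we replace subrings of $\mathbb{R}$ by the group ring $\mathbb{Z}[G]$, whose only units are the elements $\pm g$ (Section~\ref{sec:ring}), and construct a group $M$ with $\operatorname{End}(M)=\mathbb{Z}[G]$ by the method of Corner \cite{Corner}, with full proof (Section~\ref{sec:rigid}). Section~\ref{sec:proofs} orders $M$ and proves Theorems~\ref{thm:main} and~\ref{thm:many}.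

\section{AF algebras and ordered groups}\label{sec:AF}

\subsection*{Projections and $K_0$}
Let $A$ be a unital $C^*$-algebra. Projections $q\in M_m(A)$ and $q'\in M_n(A)$ are \emph{equivalent} if $q=v^*v$ and $q'=vv^*$ for some $n\times m$ matrix $v$ over $A$. The group $K_0(A)$ is the Grothendieck group of the monoid of equivalence classes under direct sum, and $K_0(A)^+$ is the set of classes $[q]$ of projections. A tracial state $\tau$ takes equal values on equivalent projections, so it induces a homomorphism $\tau_*\colon K_0(A)\to\mathbb{R}$ with $\tau_*([q])=(\tau\otimes\mathrm{Tr})(q)$. Two projections in $M_n(A)$ at distance less than $1$ are equivalent.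

\begin{lemma}\label{lem:countable}
If $A$ is a separable unital $C^*$-algebra, then $K_0(A)$ is countable. If $A$ is moreover simple with unique trace, then $\mathcal{F}(A)$ is countable.
\end{lemma}

\begin{proof}
The projections in $M_n(A)$ form a separable metric space in which the equivalence classes are disjoint open sets. So there are countably many classes for each $n$, and $K_0(A)$ is countable. Finally $\mathcal{F}(A)\subset\tau_*(K_0(A))$.
\end{proof}

\subsection*{Ordered groups}
A \emph{partially ordered abelian group} is an abelian group $M$ with a subset $M^+$ such that $M^++M^+\subset M^+$ and $M^+\cap(-M^+)=\{0\}$; one writes $x\le y$ if $y-x\in M^+$. An element $u\in M^+$ is an \emph{order unit} if every $x\in M$ satisfies $x\le nu$ for some $n\ge1$; then $x=nu-(nu-x)$ shows $M=M^+-M^+$. A \emph{state} of $(M,M^+,u)$ is a homomorphism $s\colon M\to\mathbb{R}$ with $s(M^+)\subset[0,\infty)$ and $s(u)=1$. An \emph{order ideal} is a subgroup $I$ that is generated by $I\cap M^+$ and contains $x$ whenever $0\le x\le y\in I$. The group is \emph{unperforated} if $nx\in M^+$ with $n\ge1$ implies $x\in M^+$. It has \emph{Riesz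 interpolation} if, whenever $x_i\le y_j$ for $i,j\in\{1,2\}$, there is $z$ with $x_i\le z\le y_j$ for all $i,j$. An \emph{order isomorphism} is a group isomorphism carrying one positive cone onto the other, and $\operatorname{Aut}(M,M^+)$ is the group of order automorphisms.

\subsection*{AF algebras}
An \emph{AF algebra} is a $C^*$-algebra that is the closure of the union of an increasing sequence of finite-dimensional $C^*$-subalgebras. It is separable and nuclear. We use the following facts, in which $A$ and $B$ are unital AF algebras and the \emph{invariant} of $A$ is the triple $(K_0(A),K_0(A)^+,[1_A])$.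
\begin{enumerate}
\item[(A1)] (Effros--Handelman--Shen \cite{EHS}.) Every countable unperforated partially ordered abelian group with Riesz interpolation and order unit $u$ is, as a triple $(M,M^+,u)$, isomorphic to the invariant of some unital AF algebra.
\item[(A2)] (Elliott \cite{Elliott}.) $A\cong B$ if and only if their invariants are isomorphic.
\item[(A3)] Closed ideals of $A$ correspond bijectively to order ideals of $K_0(A)$.
\item[(A4)] The map $\tau\mapsto\tau_*$ is a bijection from the tracial states of $A$ onto the states of its invariant.
\item[(A5)] If $A$ is simple and $q\in M_n(A)$ is a nonzero projection, then $qM_n(A)q$ is a unital AF algebra, and its inclusion in $M_n(A)$ induces an order isomorphism of its $K_0$-group onto $K_0(A)$ that carries the class of the unit to $[q]$.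
\item[(A6)] (Effros--Handelman--Shen, Goodearl--Handelman.) If $A$ is simple and infinite-dimensional, then $x\in K_0(A)$ is nonzero and positive if and only if $s(x)>0$ for all states $s$.
\item[(A7)] If $A$ and $B$ are \emph{stably isomorphic}, that is, $A\otimes\mathcal{K}\cong B\otimes\mathcal{K}$ with $\mathcal{K}$ the compact operators on a separable infinite-dimensional Hilbert space, then $K_0(A)$ and $K_0(B)$ are order isomorphic.
\end{enumerate}
By (A5), passing to a corner changes only the order unit. So a corner is isomorphic to $A$ exactly when an order automorphism moves the old unit to the new one.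

\begin{proposition}\label{prop:scaling}
Let $A$ be a unital simple AF algebra with unique trace $\tau$ and invariant $(M,M^+,u)$. Every $\varphi\in\operatorname{Aut}(M,M^+)$ satisfies $\tau_*\circ\varphi=\lambda(\varphi)\tau_*$ with $\lambda(\varphi)=\tau_*(\varphi(u))>0$, and
\[
\mathcal{F}(A)=\{\lambda(\varphi):\varphi\in\operatorname{Aut}(M,M^+)\}.
\]
\end{proposition}

\begin{proof}
Since $\varphi(u)$ is again an order unit, $u\le n\varphi(u)$ for some $n$, so $1\le n\lambda(\varphi)$ and $\lambda(\varphi)>0$. Then $\lambda(\varphi)^{-1}\tau_*\circ\varphi$ is a state of $(M,M^+,u)$, and it equals $\tau_*$ because $\tau_*$ is the only state by (A4).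

Let $q\in M_n(A)$ be a nonzero projection. By (A5) the invariant of $qM_n(A)q$ is $(M,M^+,[q])$. By (A2), $qM_n(A)q\cong A$ if and only if $[q]=\varphi(u)$ for some $\varphi\in\operatorname{Aut}(M,M^+)$, and in that case $(\tau\otimes\mathrm{Tr})(q)=\tau_*([q])=\lambda(\varphi)$. Conversely, for every $\varphi$ the element $\varphi(u)$ is positive and nonzero, so it is $[q]$ for a nonzero projection $q$ in some $M_n(A)$, and $\lambda(\varphi)\in\mathcal{F}(A)$.
\end{proof}

To produce algebras we need ordered groups with a unique state. The simplest way to get one is to let the desired state define the order. Call $(M,\tau,u)$ an \emph{admissible triple} if $M$ is a countable torsion-free abelian group, $\tau\colon M\to\mathbb{R}$ is a homomorphism with dense range, and $u\in M$ satisfies $\tau(u)=1$. Put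
\[
M_\tau^+=\{0\}\cup\{x\in M:\tau(x)>0\}.
\]
Nonzero elements of $\ker\tau$ are neither positive nor negative in this order.

\begin{proposition}\label{prop:realize}
Let $(M,\tau,u)$ be an admissible triple. Then $\tau$ is the only state of $(M,M_\tau^+,u)$, and there is an infinite-dimensional unital simple AF algebra $A=A(M,\tau,u)$ with unique trace and invariant $(M,M_\tau^+,u)$, whose trace induces $\tau$. The order automorphisms of $(M,M^+_\tau)$ are the group automorphisms $\varphi$ of $M$ with $\tau\circ\varphi=\lambda\tau$ for some $\lambda>0$, and
\begin{equation}\label{eq:F}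
\mathcal{F}(A)=\{\lambda>0:\ \tau\circ\varphi=\lambda\tau\text{ for some }\varphi\in\operatorname{Aut}(M)\}.
\end{equation}
\end{proposition}

\begin{proof}
The set $M_\tau^+$ is closed under addition, and it meets $-M_\tau^+$ only in $0$ because $\tau(x)$ and $\tau(-x)$ cannot both be positive.

\emph{Order units.} Let $\tau(y)>0$ and $x\in M$. For large $n$ we have $\tau(ny-x)>0$, so $x\le ny$. Thus every nonzero positive element, in particular $u$, is an order unit. A nonzero order ideal contains such an element $y$, hence every $x\in M_\tau^+$ since $0\le x\le ny$, hence all of $M$.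

\emph{Unperforation.} Let $n\ge1$ and $nx\in M_\tau^+$. If $\tau(nx)>0$, then $\tau(x)>0$. If $nx=0$, then $x=0$ because $M$ is torsion-free.

\emph{Interpolation.} Let $x_i\le y_j$ for $i,j\in\{1,2\}$. If $x_i=y_j$ for some $i,j$, this common element lies above both $x$'s (as $y_j$ does) and below both $y$'s (as $x_i$ does). Otherwise $\max_i\tau(x_i)<\min_j\tau(y_j)$, and by density some $z\in M$ has $\tau(z)$ strictly between these numbers.

\emph{Unique state.} The map $\tau$ is a state. Let $s$ be any state and $x\in M$. If $m/n<\tau(x)$ with $n\ge1$, then $\tau(nx-mu)>0$, so $s(nx-mu)\ge0$ and $s(x)\ge m/n$. Hence $s(x)\ge\tau(x)$. The same inequality for $-x$ gives $s(x)=\tau(x)$.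

Now (A1) provides $A$, which is simple by (A3) and has a unique trace, inducing $\tau$, by (A4). If $A$ were finite-dimensional, it would be some $M_m(\mathbb{C})$, and $\tau(M)=\frac1m\mathbb{Z}$ would not be dense. An order automorphism rescales $\tau$ by Proposition~\ref{prop:scaling}. Conversely, if $\varphi\in\operatorname{Aut}(M)$ and $\tau\circ\varphi=\lambda\tau$ with $\lambda>0$, then $\tau\circ\varphi^{-1}=\lambda^{-1}\tau$, so $\varphi$ and $\varphi^{-1}$ preserve $M^+_\tau$, and $\lambda=\tau(\varphi(u))$. Formula~\eqref{eq:F} follows from Proposition~\ref{prop:scaling}.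
\end{proof}

Density cannot be dropped. For $M=\mathbb{Z}^2$ and $\tau(a,b)=a$, take $x_1=(0,0)$, $x_2=(0,1)$, $y_1=(1,0)$, $y_2=(1,1)$. An interpolating $z$ has $\tau(z)\in\{0,1\}$, so it must equal both $x_1$ and $x_2$ or both $y_1$ and $y_2$.

\section{Injective traces and units of subrings}\label{sec:inj}

If $\tau\circ\varphi=\lambda\tau$, then $\lambda\tau(M)=\tau(M)$. So the range of the trace bounds the fundamental group from above, and we first describe this bound. For an additive subgroup $E\subset\mathbb{R}$ with $1\in E$, let $S(E)=\{\lambda\in\mathbb{R}:\lambda E\subset E\}$. This is a unital subring of $\mathbb{R}$, and $S(E)=S(E)\cdot1\subset E$. If $E$ is itself a unital subring, then $S(E)=E$. A number $\lambda\neq0$ is a unit of $S(E)$ if and only if $\lambda E\subset E$ and $\lambda^{-1}E\subset E$, that is, $\lambda E=E$.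

\begin{lemma}\label{lem:range}
Let $A$ be a unital simple AF algebra with unique trace $\tau$ and let $E=\tau_*(K_0(A))$. Then $\mathcal{F}(A)$ is contained in the group of positive units of the countable ring $S(E)$, with equality if $\tau_*$ is injective.
\end{lemma}

\begin{proof}
We have $1=\tau_*([1_A])\in E$, and $S(E)\subset E$ is countable by Lemma~\ref{lem:countable}. If $\lambda\in\mathcal{F}(A)$, then $\tau_*\circ\varphi=\lambda\tau_*$ for an order automorphism $\varphi$ by Proposition~\ref{prop:scaling}, so $\lambda E=E$. Now let $\tau_*$ be injective and identify $K_0(A)$ with $E$. The positive cone is $E\cap[0,\infty)$: for infinite-dimensional $A$ this is (A6), since $\tau_*$ is the only state, and for $A=M_m(\mathbb{C})$ we have $E=\frac1m\mathbb{Z}$ with the usual order. So every $\lambda>0$ with $\lambda E=E$ acts on $E$ as an order automorphism sending $1$ to $\lambda$, and $\lambda\in\mathcal{F}(A)$.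
\end{proof}

\begin{proof}[Proof of the first two assertions of Theorem~\ref{thm:inj}]
Necessity is Lemma~\ref{lem:range}. For sufficiency let $S\subset\mathbb{R}$ be a countable unital subring with group $G$ of positive units. If $S$ is dense, then $(S,\mathrm{id},1)$ is admissible, the algebra $A(S,\mathrm{id},1)$ has injective $\tau_*$ with range $S$, and Lemma~\ref{lem:range} gives $\mathcal{F}(A)=G$. An additive subgroup of $\mathbb{R}$ that is not dense is cyclic. So if $S$ is not dense, then $S=\frac1n\mathbb{Z}$ for some $n\ge1$ because $1\in S$, and $n^{-2}\in S$ forces $n=1$. Thus $S=\mathbb{Z}$ and $G=\{1\}$. In this case replace $S$ by $\mathbb{Z}[\theta]$ with $\theta\in\mathbb{R}$ transcendental. This ring is dense, since it contains $\mathbb{Z}+\mathbb{Z}\theta$, and it is a polynomial ring over $\mathbb{Z}$, so its units are $\pm1$. The dense case applies.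

If $9$ is a unit of a unital subring $S$, then $3\cdot(3\cdot9^{-1})=1$ shows that $3$ is a unit of $S$. Hence $\langle9\rangle$ is not the group of positive units of any unital subring of $\mathbb{R}$.
\end{proof}

\begin{example}\label{ex:Zn}
For an integer $n\ge2$, the positive units of $\mathbb{Z}[\frac1n]$ form the group generated by the primes dividing $n$. Indeed, such a prime $r$ has inverse $(n/r)n^{-1}$; and if $a n^{-k}\cdot b n^{-l}=1$ with positive integers $a,b$, then $ab=n^{k+l}$, so every prime factor of $a$ divides $n$. Thus $\langle n\rangle$ is realized with injective $\tau_*$ when $n$ is prime. When $n=ab$ with $1<a<n$ it is not, since a ring that inverts $n$ inverts $a\notin\langle n\rangle$.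
\end{example}

\section{The group $\langle 9\rangle$ in rank two}\label{sec:nine}

We want an admissible triple in which multiplication by $9$ on the range of $\tau$ lifts to an automorphism of $M$ while multiplication by $3$ does not. The smallest possible range is $\mathbb{Z}[\frac13]$, and the smallest nonzero kernel is a copy of $\mathbb{Z}$, on which automorphisms can act only by $\pm1$. The direct sum $\mathbb{Z}[\frac13]\oplus\mathbb{Z}$ does not work, since $(a,b)\mapsto(3a,b)$ is an automorphism. The two summands have to be glued, along a modulus for which $9$ acts as $1$ and $3$ does not act as $\pm1$. The modulus $8$ has these properties. Since $3$ is invertible modulo $8$, we have $\mathbb{Z}[\frac13]/8\mathbb{Z}[\frac13]=\mathbb{Z}/8\mathbb{Z}$, and we may define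
\[
M=\{(a,b)\in\mathbb{Z}[\tfrac13]\oplus\mathbb{Z}:\ a\equiv b \bmod 8\},\qquad \tau(a,b)=a,\qquad u=(1,1).
\]
The range of $\tau$ is $\mathbb{Z}[\frac13]$, which is dense, so $(M,\tau,u)$ is admissible. The group $M$ lies in $\mathbb{Q}^2$ and contains $(8,0)$ and $(0,8)$, so it has rank $2$. The following proposition completes the proof of Theorem~\ref{thm:inj}.

\begin{proposition}\label{prop:nine}
For this triple, $\mathcal{F}(A(M,\tau,u))=\langle9\rangle$.
\end{proposition}

\begin{proof}
We use \eqref{eq:F}. Since $9^j\equiv1\bmod8$ for all $j\in\mathbb{Z}$, the map $(a,b)\mapsto(9^ja,b)$ is an automorphism of $M$, and it multiplies $\tau$ by $9^j$.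

Conversely, let $\varphi\in\operatorname{Aut}(M)$ with $\tau\circ\varphi=\lambda\tau$ and $\lambda>0$. Then $\lambda\mathbb{Z}[\frac13]=\mathbb{Z}[\frac13]$, so $\lambda=3^k$ for some $k\in\mathbb{Z}$ by Example~\ref{ex:Zn}. Two subgroups of $M$ are preserved by $\varphi$. The first is $\ker\tau=0\oplus8\mathbb{Z}$, on which $\varphi$ acts by a sign $\sigma=\pm1$. The second is $D=\bigcap_{n}3^nM$. If $(a,b)\in D$, then $b$ is divisible by all powers of $3$ in $\mathbb{Z}$, so $b=0$ and $a\in8\mathbb{Z}[\frac13]$; conversely, for such $a$ we have $(a,0)=3^n(3^{-n}a,0)\in3^nM$. So $D=8\mathbb{Z}[\frac13]\oplus0$, and $\tau\circ\varphi=\lambda\tau$ gives $\varphi(a,0)=(\lambda a,0)$ on $D$. For $(a,b)\in M$ we have $8(a,b)=(8a,0)+(0,8b)\in D\oplus\ker\tau$, hence $8\varphi(a,b)=8(\lambda a,\sigma b)$ and $\varphi(a,b)=(\lambda a,\sigma b)$. In particular $\varphi(u)=(3^k,\sigma)\in M$, that is, $3^k\equiv\pm1\bmod8$. For odd $k$ we have $3^k\equiv3\bmod8$. So $k$ is even and $\lambda\in\langle9\rangle$.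
\end{proof}

The automorphism $(a,b)\mapsto(9a,b)$ acts on the range of $\tau$ as the number $9$, but unlike that number it has no square root among the order automorphisms. This is the effect we now produce for every $G$.

\section{The group ring}\label{sec:ring}

Fix a countable subgroup $G$ of $\mathbb{R}_+^\times$. The extra units in Section~\ref{sec:inj} come from additive relations such as $9=1+\dots+1$ between elements of $G$ in $\mathbb{R}$. The group ring forgets these relations. Let $\Lambda=\mathbb{Z}[G]$ be the ring of finitely supported functions $G\to\mathbb{Z}$ under convolution. It has the $\mathbb{Z}$-basis $\{\delta_g:g\in G\}$ of indicator functions, with $\delta_g\delta_h=\delta_{gh}$ and unit $\delta_1$. Let $\varepsilon\colon\Lambda\to\mathbb{R}$ be the ring homomorphism with $\varepsilon(\delta_g)=g$. It makes $\mathbb{R}$ a $\Lambda$-module.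

\begin{lemma}\label{lem:units}
The units of $\Lambda$ are the elements $\pm\delta_g$, $g\in G$.
\end{lemma}

\begin{proof}
Let $vw=\delta_1$. Let $a\le a'$ be the smallest and largest elements of the support of $v$ in the usual order of $\mathbb{R}$, and $b\le b'$ those of $w$. If $g\ge a$, $h\ge b$ and $gh=ab$, then $g=a$ and $h=b$; so $(vw)(ab)=v(a)w(b)\ne0$. Taking $g\le a'$ and $h\le b'$ instead gives $(vw)(a'b')=v(a')w(b')\neq0$. The support of $vw$ is one point, so $ab=a'b'$, which forces $a=a'$ and $b=b'$. Thus $v=m\delta_a$ and $w=n\delta_b$ with integers $m,n$ satisfying $mn=1$.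
\end{proof}

The order on $G$ is needed here: in the group ring of a cyclic group of order $5$ with generator $x$ one has $(x+x^4-1)(x^2+x^3-1)=1$.

Suppose $(M,\tau,u)$ is admissible, $M$ is a $\Lambda$-module and $\tau$ is $\Lambda$-linear. Then each $\delta_g$ acts as an automorphism multiplying $\tau$ by $g$, so $G\subset\mathcal{F}(A(M,\tau,u))$. The difficulty is the reverse inclusion, because \eqref{eq:F} involves all automorphisms of the abelian group $M$, not only the $\Lambda$-linear ones. The obvious candidate $M=\Lambda$, $\tau=\varepsilon$ fails for this reason.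

\begin{example}\label{ex:free}
Let $G=\langle9\rangle$ and $x=\delta_9$, so that $\Lambda=\mathbb{Z}[x,x^{-1}]$ and $\varepsilon(x)=9$. For $n\ge0$ put
\[
a_n=x^{-n},\qquad z_n=x^{n+1}-9x^n,\qquad b_n=z_n+3a_{n+1},\qquad y_n=a_n-3b_n .
\]
Then $\varepsilon(a_n)=9^{-n}$, $\varepsilon(z_n)=0$, $\varepsilon(b_n)=\frac13 9^{-n}$ and $\varepsilon(y_n)=0$. The family $\{a_n\}\cup\{z_n\}$ is a $\mathbb{Z}$-basis of $\Lambda$, since it arises from $\{x^k\}$ by a unitriangular change. Adding multiples of the $a$'s to the $z$'s shows that $\{a_n\}\cup\{b_n\}$ is a basis, and adding multiples of the $b$'s to the $a$'s shows that $\{y_n\}\cup\{b_n\}$ is a basis. The automorphism $\varphi$ with $\varphi(a_n)=b_n$ and $\varphi(z_n)=y_n$ satisfies $\varepsilon\circ\varphi=\frac13\varepsilon$. So $\frac13\in\mathcal{F}(A(\Lambda,\varepsilon,\delta_1))$.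
\end{example}

We therefore look for a $\Lambda$-module $M$ on which every additive endomorphism is multiplication by an element of $\Lambda$. By Lemma~\ref{lem:units} its automorphisms are then the $\pm\delta_g$, whatever $\tau$ is.

\section{A group with endomorphism ring $\mathbb{Z}[G]$}\label{sec:rigid}

Fix a prime $p$. The ring $\mathbb{Z}_p$ of $p$-adic integers is the completion of $\mathbb{Z}$ for the topology with basic neighborhoods $p^k\mathbb{Z}$ of $0$. It is an uncountable integral domain of characteristic $0$ with fraction field $\mathbb{Q}_p$, and $\mathbb{Z}\cap p^k\mathbb{Z}_p=p^k\mathbb{Z}$. Consequently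
\begin{equation}\label{eq:int}
c\in\mathbb{Z}_p\ \text{ and }\ p^kc\in\mathbb{Z}\quad\Longrightarrow\quad c\in\mathbb{Z}.
\end{equation}
The elements of $\mathbb{Q}_p$ that are algebraic over a countable subfield form a countable set. So we can choose, one at a time, countably many elements of $\mathbb{Z}_p$ that are algebraically independent over $\mathbb{Q}$.

\subsection*{The case $G=\{1\}$}
Here $\Lambda=\mathbb{Z}$, and we want a group other than $\mathbb{Z}$, so that it can have dense image in $\mathbb{R}$, with endomorphism ring $\mathbb{Z}$. Let $\omega\in\mathbb{Z}_p$ be transcendental over $\mathbb{Q}$. The group $\mathbb{Z}+\mathbb{Z}\omega\cong\mathbb{Z}^2$ has too many endomorphisms, because abstractly $\omega$ has nothing to do with $1$. We enlarge it so that it remembers how $\omega$ is approximated by integers: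
\[
M_0=\{x\in\mathbb{Z}_p:\ p^kx\in\mathbb{Z}+\mathbb{Z}\omega\text{ for some }k\ge0\}.
\]
Let $\theta$ be an endomorphism of $M_0$. For each $j$ choose an integer $n_j$ with $\omega-n_j=p^jy_j$, $y_j\in\mathbb{Z}_p$. Then $y_j\in M_0$, so $\theta(\omega)-n_j\theta(1)=p^j\theta(y_j)\in p^j\mathbb{Z}_p$. Letting $j\to\infty$ gives $\theta(\omega)=\omega\,\theta(1)$. Write $p^k\theta(1)=a+a'\omega$ and $p^k\theta(\omega)=d+d'\omega$ with integers $a,a',d,d'$. Then
\[
a\omega+a'\omega^2=d+d'\omega ,
\]
and transcendence gives $a'=0$: the group $M_0$ has no room for $\omega^2$. Hence $c=\theta(1)\in\mathbb{Z}$ by \eqref{eq:int}, and $\theta$ is multiplication by $c$ on $\mathbb{Z}+\mathbb{Z}\omega$, so on $M_0$ since $M_0$ is torsion-free. Thus $\operatorname{End}(M_0)=\mathbb{Z}$.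

Two things change for general $G$. The ring $\mathbb{Z}_p$ is replaced by the $p$-adic completion of $\Lambda$. And $\mathbb{Z}_p$-linearity no longer determines $\theta$ from $\theta(\delta_1)$, since it says nothing about $\theta(\delta_h)$ for $h\ne1$. So for every $h$ we adjoin an element $\omega_h=\alpha_h\delta_1+\beta_h\delta_h$ with independent transcendental coefficients. Its multiples $r\omega_h=\alpha_hr+\beta_hr\delta_h$ encode the graph of multiplication by $\delta_h$, and the requirement that $\theta(\omega_h)=\alpha_h\theta(\delta_1)+\beta_h\theta(\delta_h)$ stay in the group will force $\theta(\delta_h)=\theta(\delta_1)\delta_h$.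

\subsection*{The completion}
Let $\widehat\Lambda$ be the set of functions $f\colon G\to\mathbb{Z}_p$ such that, for every $k$, $f(g)\in p^k\mathbb{Z}_p$ for all but finitely many $g$. It is a torsion-free $\mathbb{Z}_p$-module containing $\Lambda$. It is a $\Lambda$-module under the convolution $(rf)(g)=\sum_hr(h)f(h^{-1}g)$, a finite sum, and the actions of $\Lambda$ and $\mathbb{Z}_p$ commute. If $f\in\widehat\Lambda$ has all values in $p^k\mathbb{Z}_p$, then $p^{-k}f$ again lies in $\widehat\Lambda$; so
\[
p^k\widehat\Lambda=\{f\in\widehat\Lambda:\ f(G)\subset p^k\mathbb{Z}_p\}.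
\]
Give $\widehat\Lambda$ the topology with basic neighborhoods $p^k\widehat\Lambda$ of $0$, which is the topology of uniform convergence. It is Hausdorff. It is complete: a Cauchy sequence $(f_j)$ converges uniformly to a function $f$, and for given $k$ some $f_j$ agrees with $f$ modulo $p^k$ everywhere, so $f\in\widehat\Lambda$. The ring $\Lambda$ is dense: given $f$ and $k$, choose integers $r(g)\equiv f(g)\bmod p^k$ on the finite set where $f(g)\notin p^k\mathbb{Z}_p$ and put $r(g)=0$ elsewhere. Every additive map $\widehat\Lambda\to\widehat\Lambda$, in particular multiplication by an element of $\Lambda$, maps $p^k\widehat\Lambda$ into itself and is therefore continuous.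

\subsection*{The module $M$}
As $G$ is countable, there is a family $\alpha_g,\beta_g\in\mathbb{Z}_p$ $(g\in G)$ that is algebraically independent over $\mathbb{Q}$. We use it through the following rule for comparing coefficients.

\begin{lemma}\label{lem:coeff}
Let $m_1,\dots,m_n$ be distinct monomials in the $\alpha_g$ and $\beta_g$, the monomial $1$ allowed, and let $r_1,\dots,r_n\in\Lambda$. If $\sum_im_ir_i=0$ in $\widehat\Lambda$, then all $r_i$ are $0$.
\end{lemma}

\begin{proof}
Evaluating at $g\in G$ gives $\sum_ir_i(g)m_i=0$ with $r_i(g)\in\mathbb{Z}$, so all $r_i(g)$ vanish.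
\end{proof}

Put
\[
\omega_g=\alpha_g\delta_1+\beta_g\delta_g,\qquad N=\Lambda+\sum_{g\in G}\Lambda\omega_g,\qquad M=\{x\in\widehat\Lambda:\ p^kx\in N\text{ for some }k\ge0\}.
\]
For $G=\{1\}$ this is the group $M_0$ with $\omega=\alpha_1+\beta_1$.

\begin{lemma}\label{lem:NM}
\begin{enumerate}
\item[(a)] $N$ is a free $\Lambda$-module with basis $\{\delta_1\}\cup\{\omega_g:g\in G\}$.
\item[(b)] $M$ is a countable torsion-free $\Lambda$-submodule of $\widehat\Lambda$ containing $\Lambda$.
\item[(c)] $M\cap p^k\widehat\Lambda=p^kM$ for all $k\ge0$.
\end{enumerate}
\end{lemma}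

\begin{proof}
(a) A relation $r+\sum_gr_g\omega_g=0$ reads $r+\sum_g(\alpha_gr_g+\beta_gr_g\delta_g)=0$. By Lemma~\ref{lem:coeff}, the coefficients of $1$ and of $\alpha_g$ give $r=0$ and $r_g=0$.

(b) If $p^kx,p^ly\in N$ and $r\in\Lambda$, then $p^{k+l}(x+ry)\in N$, so $M$ is a submodule. It contains $N\supset\Lambda$ and is torsion-free as a subgroup of $\widehat\Lambda$. An element $x\in M$ is determined by a pair $(k,p^kx)$ with $p^kx\in N$, and $N$ is countable.

(c) Let $x=p^ky\in M$ with $y\in\widehat\Lambda$. If $p^jx\in N$, then $p^{j+k}y\in N$, so $y\in M$. The other inclusion holds because $M\subset\widehat\Lambda$.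
\end{proof}

Part (c) is the reason for passing from $N$ to $M$: it says that the topology induced from $\widehat\Lambda$ is defined by the subgroups $p^kM$, which every endomorphism respects. Part (a) will be used to define homomorphisms from $M$ to $\mathbb{R}$.

\begin{proposition}\label{prop:End}
Every additive endomorphism of $M$ is multiplication by a unique element of $\Lambda$. Hence $\operatorname{End}(M)=\Lambda$ and $\operatorname{Aut}(M)=\{\pm\delta_g:g\in G\}$.
\end{proposition}

\begin{proof}
Let $\theta\in\operatorname{End}(M)$.

\emph{Step 1: $\theta$ extends to a $\mathbb{Z}_p$-linear map.} By Lemma~\ref{lem:NM}(c), $\theta(M\cap p^k\widehat\Lambda)=p^k\theta(M)\subset p^k\widehat\Lambda$. So $\theta$ maps Cauchy sequences to Cauchy sequences and null sequences to null sequences. Since $M\supset\Lambda$ is dense and $\widehat\Lambda$ is complete, $\widehat\theta(\lim x_j)=\lim\theta(x_j)$ defines an additive, hence continuous, extension $\widehat\theta\colon\widehat\Lambda\to\widehat\Lambda$. If $\gamma\in\mathbb{Z}_p$ is the limit of integers $n_j$, then $n_jf\to\gamma f$ for every $f\in\widehat\Lambda$, so $\widehat\theta(\gamma f)=\lim n_j\widehat\theta(f)=\gamma\widehat\theta(f)$.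

\emph{Step 2: comparing coefficients.} Fix $h\in G$. Step 1 gives
\[
\theta(\omega_h)=\alpha_h\theta(\delta_1)+\beta_h\theta(\delta_h).
\]
Choose $k$ such that $p^k$ carries the three values of $\theta$ into $N$, and write
\[
p^k\theta(\delta_1)=a+\sum_ga_g\omega_g,\qquad p^k\theta(\delta_h)=b+\sum_gb_g\omega_g,\qquad p^k\theta(\omega_h)=d+\sum_gd_g\omega_g
\]
with coefficients in $\Lambda$ and finite sums. Substituting and expanding $r\omega_g=\alpha_gr+\beta_gr\delta_g$, we obtain
\begin{multline*}
\alpha_ha+\beta_hb+\sum_g\bigl(\alpha_h\alpha_g\,a_g+\alpha_h\beta_g\,a_g\delta_g+\beta_h\alpha_g\,b_g+\beta_h\beta_g\,b_g\delta_g\bigr)\\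
=d+\sum_g\bigl(\alpha_g\,d_g+\beta_g\,d_g\delta_g\bigr).
\end{multline*}
Collect terms by monomial and apply Lemma~\ref{lem:coeff}. The right side has no monomial of degree $2$. For each $g$, including $g=h$, the monomial $\alpha_h\alpha_g$ occurs in exactly one term on the left, so $a_g=0$; and $\beta_h\beta_g$ occurs in exactly one term, so $b_g\delta_g=0$ and $b_g=0$ because $\delta_g$ is a unit. The coefficients of $\alpha_h$ and $\beta_h$ give $a=d_h$ and $b=d_h\delta_h$. Thus
\[
p^k\theta(\delta_1)=a\in\Lambda,\qquad p^k\theta(\delta_h)=a\delta_h .
\]

\emph{Step 3: $\theta$ is a multiplication.} Let $c=\theta(\delta_1)$, which does not depend on $h$. As $p^kc=a$, the function $c$ is finitely supported, and its values are integers by \eqref{eq:int}. So $c\in\Lambda$. From $p^k\theta(\delta_h)=p^kc\delta_h$ and torsion-freeness we get $\theta(\delta_h)=c\delta_h$. Since $h$ was arbitrary, $\theta(r)=cr$ for all $r\in\Lambda$. The continuous maps $\widehat\theta$ and $f\mapsto cf$ agree on the dense set $\Lambda$, hence on $\widehat\Lambda$, and in particular $\theta(x)=cx$ for $x\in M$.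

Conversely, every $c\in\Lambda$ acts on $M$ by Lemma~\ref{lem:NM}(b) and is recovered from its action as $c=c\delta_1$. So $\Lambda\to\operatorname{End}(M)$ is a ring isomorphism, and the automorphisms are the units, listed in Lemma~\ref{lem:units}.
\end{proof}

\section{Orders on $M$ and the proofs of Theorems~\ref{thm:main} and~\ref{thm:many}}\label{sec:proofs}

It remains to map $M$ equivariantly to $\mathbb{R}$. The $p$-adic topology plays no part in this. The module $N$ is free, so we may prescribe values on its basis, and $\mathbb{R}$ is uniquely divisible by $p$, so the map extends to $M$.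

Let $t\in\mathbb{R}\setminus\mathbb{Q}$. By Lemma~\ref{lem:NM}(a) there is a unique $\Lambda$-linear map $\tau_t\colon N\to\mathbb{R}$ with
\[
\tau_t(\delta_1)=1,\qquad\tau_t(\omega_1)=t,\qquad\tau_t(\omega_g)=0\quad(g\ne1).
\]
For $x\in M$ with $p^kx\in N$ put $\tau_t(x)=p^{-k}\tau_t(p^kx)$. Replacing $k$ by $k+1$ multiplies both $p^k$ and $\tau_t(p^kx)$ by $p$, so the value does not depend on $k$. Using one $k$ for both $x$ and $y$ in $x+ry$ shows that the extension is $\Lambda$-linear; in particular
\begin{equation}\label{eq:equiv}
\tau_t(\delta_gx)=g\,\tau_t(x)\qquad(g\in G,\ x\in M).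
\end{equation}
The range of $\tau_t$ contains $\mathbb{Z}+\mathbb{Z}t$, which is dense because $t$ is irrational. With Lemma~\ref{lem:NM}(b), where countability of $G$ entered, this shows that $(M,\tau_t,\delta_1)$ is admissible. Write $M_t^+=M^+_{\tau_t}$ and $A_t=A(M,\tau_t,\delta_1)$.

\begin{proposition}\label{prop:At}
For every irrational $t$, the order automorphisms of $(M,M_t^+)$ are the multiplications by $\delta_h$, $h\in G$, with $\lambda(\delta_h)=h$, and $\mathcal{F}(A_t)=G$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:End} every automorphism of $M$ is $\pm\delta_h$ with $h\in G$, and by \eqref{eq:equiv} it multiplies $\tau_t\neq0$ by $\pm h$. By Proposition~\ref{prop:realize} it is an order automorphism if and only if the sign is $+$, and \eqref{eq:F} gives $\mathcal{F}(A_t)=G$.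
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The implication (iii)$\Rightarrow$(ii) holds because AF algebras are separable, and (ii)$\Rightarrow$(i) is Lemma~\ref{lem:countable}. For (i)$\Rightarrow$(iii) take $A=A_{\sqrt2}$ and apply Propositions~\ref{prop:realize} and~\ref{prop:At}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:many}]
Consider the $2^{\aleph_0}$ algebras $A_t$, $t\in\mathbb{R}\setminus\mathbb{Q}$. All have $K_0(A_t)\cong M$ and fundamental group $G$. By Proposition~\ref{prop:At}, the map $\varphi\mapsto\tau_t(\varphi(\delta_1))$ sends $\delta_h$ to $h$ and is a bijection of $\operatorname{Aut}(M,M_t^+)$ onto $G$. An order automorphism fixing the unit $\delta_1$ is sent to $1$, so it is the identity.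

Suppose $A_t$ and $A_{t'}$ are stably isomorphic. By (A7) there is an order isomorphism $\varphi\colon(M,M_t^+)\to(M,M_{t'}^+)$. It is an automorphism of the group $M$, so $\varphi=\pm\delta_h$ by Proposition~\ref{prop:End}. Since $\varphi(\delta_1)$ is a nonzero element of $M_{t'}^+$, we have $\pm h=\tau_{t'}(\varphi(\delta_1))>0$, so $\varphi=\delta_h$. The map $h^{-1}\tau_{t'}\circ\varphi$ is a state of $(M,M_t^+,\delta_1)$, and it equals $\tau_{t'}$ by \eqref{eq:equiv}. By uniqueness of the state in Proposition~\ref{prop:realize}, $\tau_{t'}=\tau_t$. Evaluating at $\omega_1$ gives $t'=t$.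
\end{proof}

\begin{thebibliography}{9}

\bibitem{Corner}
A. L. S. Corner, Proc. LMS \textbf{13} (1963).

\bibitem{EHS}
Effros, Handelman and Shen, Amer. J. Math. \textbf{102} (1980).

\bibitem{Elliott}
Elliott, J. Algebra \textbf{38} (1976).

\bibitem{NW}
Norio Nawata and Yasuo Watatani, \emph{Fundamental group of simple $C^*$-algebras with unique trace II}, arXiv:0911.0238 (2009).

\end{thebibliography}
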